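\title{A Faber--Krahn inequality with drift for every positive Robin parameter}

\begin{abstract}
Let $\Omega\subset\mathbb R^d$ be a bounded $C^2$ domain, $v$ a vector field with $|v|\le\tau$, and $\beta>0$. We prove that the principal eigenvalue of $-\Delta+v\cdot\nabla$ in $\Omega$ under the Robin condition $\partial_\nu\varphi+\beta\varphi=0$ is at least that of the ball of the same volume with the drift $\tau x/|x|$. This answers a question of Hamel and Russ. We also characterize equality, bound the gap from below by the cube of the asymmetry of $\Omega$, allow variable coefficients and smaller volume, and show that the inequality fails for $\beta<0$ when $d\ge2$. The proof compares, as functions of volume, the quantity $\lambda|U|+\int_U(|\nabla u|^2+\tau|\nabla u|)$ on the superlevel sets $U$ of the logarithm $u$ of the eigenfunction with its counterpart on the ball, and stops at the first volume where it reaches $\beta$ times the perimeter of the ball of that volume.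
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $d\ge1$ is an integer, $|x|$ is the Euclidean norm, $|E|$ is Lebesgue measure, and $\mathcal H^{d-1}$ is Hausdorff measure (surface measure on hypersurfaces, counting measure if $d=1$). We write $B_r$ for the open ball of radius $r$ centered at $0$, $\omega_d=|B_1|$, and $e_r(x)=x/|x|$ for $x\ne0$. Unless stated otherwise,
\begin{equation}\label{eq:standing}
\begin{gathered}
\Omega\subset\mathbb R^d \text{ is a bounded domain (connected open set) of class } C^2,\\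
\tau\ge0,\qquad v\in L^\infty(\Omega,\mathbb R^d),\qquad \|v\|_\infty:=\|\,|v|\,\|_\infty\le\tau,\qquad \beta>0 .
\end{gathered}
\end{equation}
Let $\nu$ be the outward unit normal and $\mathcal W(\Omega)=\bigcap_{1\le p<\infty}W^{2,p}(\Omega)$; by the Sobolev embedding, $\mathcal W(\Omega)\subset C^1(\overline\Omega)$. The \emph{principal eigenvalue} $\lambda_1^\beta(\Omega,v)$ is the unique number $\lambda$ for which
\begin{equation}\label{eq:robin}
-\Delta\varphi+v\cdot\nabla\varphi=\lambda\varphi\ \text{ a.e. in }\Omega,\qquad \partial_\nu\varphi+\beta\varphi=0\ \text{ on }\partial\Omega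
\end{equation}
has a positive solution $\varphi\in\mathcal W(\Omega)$. It is simple and positive. Let $\Omega^*=B_R$ be the ball centered at $0$ with $|\Omega^*|=|\Omega|$, and let $\lambda_1^D(\Omega,v)$ denote the principal eigenvalue of $-\Delta+v\cdot\nabla$ under the Dirichlet condition.

The function $e^{-\lambda t}\varphi(x)$ solves $\partial_tw=\Delta w-v\cdot\nabla w$ with the Robin condition, so $\lambda$ is a rate of decay, caused by loss through the boundary at a rate set by $\beta$. Fix the volume and the bound $\tau$, and ask which domain and which drift make the decay slowest. At a point where $\nabla\varphi\neq0$, the smallest value of $v\cdot\nabla\varphi$ over $|v|\le\tau$ is $-\tau|\nabla\varphi|$, attained when $v$ has full length and points against the gradient; on a ball with a radially decreasing eigenfunction this drift is $\tau e_r$. As for the domain, the ball has the least boundary through which to lose. One therefore guesses that the pair $(\Omega^*,\tau e_r)$ is optimal. The following facts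 are known and support the guess.
\begin{itemize}
\item[(a)] If $\tau=0$, then $\lambda_1^\beta(\Omega,0)\ge\lambda_1^\beta(\Omega^*,0)$ for all $\beta>0$.
\item[(b)] $\lambda_1^D(\Omega,v)\ge\lambda_1^D(\Omega^*,\tau e_r)$ whenever $\|v\|_\infty\le\tau$.
\item[(c)] If $\Omega$ is not a ball, there are $\beta_0>0$ and $\varepsilon>0$ such that $\lambda_1^\beta(\Omega,v)\ge\lambda_1^\beta(\Omega^*,\tau e_r)+\varepsilon$ for all $\beta\ge\beta_0$ and all $v$ with $\|v\|_\infty\le\tau$.
\item[(d)] For every $\beta>0$ and every $v\in L^\infty(\Omega^*,\mathbb R^d)$ with $\|v\|_\infty\le\tau$ and $v\ne\tau e_r$, one has $\lambda_1^\beta(\Omega^*,v)>\lambda_1^\beta(\Omega^*,\tau e_r)$.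
\end{itemize}
The question, posed by Hamel and Russ \cite{HR}, is whether $\lambda_1^\beta(\Omega,v)\ge\lambda_1^\beta(\Omega^*,\tau e_r)$ holds under \eqref{eq:standing} for \emph{every} $\beta>0$. The answer is yes. From now on
\[
\lambda=\lambda_1^\beta(\Omega,v),\qquad \lambda^*=\lambda_1^\beta(\Omega^*,\tau e_r),\qquad N=|\Omega|,\qquad L=2\beta+\tau .
\]

\begin{theorem}\label{thm:main}
Under \eqref{eq:standing}, $\lambda\ge\lambda^*$. Equality holds if and only if, up to a translation, $\Omega=\Omega^*$ and $v=\tau e_r$ a.e.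
\end{theorem}

The gap can be bounded in terms of the distance from $\Omega$ to a ball. Let $P^*(V)=d\,\omega_d^{1/d}V^{(d-1)/d}$ be the perimeter of a ball of volume $V$ (so $P^*\equiv2$ if $d=1$), let $\mathrm{Per}$ be the De Giorgi perimeter in $\mathbb R^d$, recalled in Section~\ref{sec:levels}, and for $0<|E|<\infty$ let
\[
A(E)=\inf\big\{|E\Delta B|/|E| : B \text{ a ball},\ |B|=|E|\big\}\in[0,2]
\]
be the asymmetry of $E$. For $d\ge2$, let $c_d>0$ be the constant in the quantitative isoperimetric inequality of Fusco, Maggi and Pratelli \cite{FMP},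
\begin{equation}\label{eq:FMP}
\mathrm{Per}(E)\ge P^*(|E|)\big(1+c_dA(E)^2\big).
\end{equation}

\begin{theorem}\label{thm:stab}
Under \eqref{eq:standing}, if $d\ge2$ then
\[
\lambda-\lambda^*\ \ge\ \min\Big\{\frac{\lambda^* e^{-LR}}{32\,d},\ \frac{c_d\,(\lambda^*)^2R^2}{128\,d^2(1+c_d)(1+LRe^{LR})}\Big\}\,A(\Omega)^3 .
\]
\end{theorem}

We do not claim that the exponent $3$ is optimal.

\begin{theorem}\label{thm:coef}
Assume \eqref{eq:standing}, and let $B_R$ now be any ball centered at $0$ with $|\Omega|\le|B_R|$. Let $b\in C(\partial\Omega)$ with $b\ge\beta$ and $c\in L^\infty(\Omega)$ with $c\ge0$. Suppose that $\varphi\in\mathcal W(\Omega)$, $\varphi>0$, satisfies $-\Delta\varphi+v\cdot\nabla\varphi+c\varphi=\Lambda\varphi$ in $\Omega$ and $\partial_\nu\varphi+b\varphi=0$ on $\partial\Omega$. Then $\Lambda\ge\lambda_1^\beta(B_R,\tau e_r)$, with equality if and only if, up to a translation, $\Omega=B_R$, $v=\tau e_r$ and $c=0$ a.e., and $b\equiv\beta$.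
\end{theorem}

\begin{proposition}\label{prop:neg}
Let $d\ge2$ and $\beta<0$. For all $\tau\ge0$ and $N>0$ there is a bounded $C^2$ domain $\Omega$ with $|\Omega|=N$ and $\lambda_1^\beta(\Omega,0)<\lambda_1^\beta(\Omega^*,\tau e_r)$.
\end{proposition}

The proofs do not rely on (a)--(d). Section~\ref{sec:log} proves the inequality on an interval and explains the plan. Sections~\ref{sec:ball} and~\ref{sec:levels} derive a differential equation on the ball and a differential inequality on $\Omega$; Section~\ref{sec:compare} compares them and proves Theorem~\ref{thm:main}. The other results follow in Sections~\ref{sec:stab}--\ref{sec:neg}.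

\section{The logarithm of the eigenfunction, and the interval}\label{sec:log}

We want to take the logarithm of $\varphi$ up to the boundary, so we first need $\varphi>0$ on $\overline\Omega$. This comes from the strong maximum principle and Hopf's lemma, in the following form.

\begin{lemma}\label{lem:hopf}
Let $w\in\mathcal W(\Omega)$, $w\ge0$, and $-\Delta w+v\cdot\nabla w\ge0$ a.e. Then either $w\equiv0$, or $w>0$ in $\Omega$ and $\partial_\nu w<0$ at each boundary point where $w=0$.
\end{lemma}

\begin{proof}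
If $w\not\equiv0$, then $w>0$ in the connected set $\Omega$ by the strong maximum principle for strong solutions \cite[Theorem~9.6]{GT}. Let $x_0\in\partial\Omega$ with $w(x_0)=0$; we follow the proof of \cite[Lemma~3.4]{GT}. Since $\Omega$ is $C^2$, there is a ball $\{|x-y|<\rho\}\subset\Omega$ with $x_0=y+\rho\,\nu(x_0)$. Let $\zeta(x)=e^{-\alpha|x-y|^2}-e^{-\alpha\rho^2}$. In the annulus $\rho/2<|x-y|<\rho$,
\[
-\Delta\zeta+v\cdot\nabla\zeta\le e^{-\alpha|x-y|^2}\big(-\alpha^2\rho^2+2\alpha d+2\alpha\tau\rho\big)\le0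
\]
for $\alpha$ large. Choose $\varepsilon>0$ with $\varepsilon\zeta\le w$ on the inner sphere; on the outer sphere $\zeta=0\le w$. The weak maximum principle \cite[Theorem~9.1]{GT} gives $w-\varepsilon\zeta\ge0$ in the annulus, with equality at $x_0$. Hence $\partial_\nu w(x_0)\le\varepsilon\,\partial_\nu\zeta(x_0)=-2\varepsilon\alpha\rho e^{-\alpha\rho^2}<0$.
\end{proof}

Apply this to $w=\varphi$, for which $-\Delta\varphi+v\cdot\nabla\varphi=\lambda\varphi\ge0$. At a boundary zero we would have $\partial_\nu\varphi<0$, whereas $\partial_\nu\varphi=-\beta\varphi=0$. So $\varphi>0$ on $\overline\Omega$, and $u=\log\varphi$ belongs to $\mathcal W(\Omega)$. Since $\Delta\varphi=\varphi\,(\Delta u+|\nabla u|^2)$, problem \eqref{eq:robin} becomes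
\begin{equation}\label{eq:log}
-\Delta u=\lambda+|\nabla u|^2-v\cdot\nabla u\ \text{ a.e. in }\Omega,\qquad \partial_\nu u=-\beta\ \text{ on }\partial\Omega .
\end{equation}
Only $\nabla u$ appears, the boundary condition prescribes the outward flux density of $-\nabla u$, and the right-hand side is at most $\lambda+F(|\nabla u|)$, where
\[
F(z)=z^2+\tau z .
\]
Integrating \eqref{eq:log} over $\Omega$ gives
\begin{equation}\label{eq:total}
\lambda N+\int_\Omega\big(|\nabla u|^2-v\cdot\nabla u\big)\,dx=\beta\,\mathcal H^{d-1}(\partial\Omega).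
\end{equation}
The ball minimizes the right-hand side, but the integral on the left depends on $\Omega$, so \eqref{eq:total} alone does not decide the question. One has to follow how the flux builds up from the maximum of $u$ to the boundary.

\subsection*{The case $d=1$}
Let $\Omega=(a,b)$ with $b-a=2R$, and let $p=-u'$, an absolutely continuous function on $[a,b]$. By \eqref{eq:log},
\[
p'=\lambda+p^2+vp\le\lambda+F(|p|)\ \text{ a.e.},\qquad p(a)=-\beta,\quad p(b)=\beta .
\]
For $\ell>0$ let $\Phi_\ell(z)=\int_0^z\frac{d\zeta}{\ell+F(|\zeta|)}$, an odd $C^1$ function. Then $\frac{d}{dx}\Phi_\lambda(p)\le1$ a.e., and integration over $(a,b)$ gives $2\Phi_\lambda(\beta)\le2R$. For $(-R,R)$ with the drift $\tau e_r$, the eigenfunction is even by simplicity, so $p(0)=0$ and $p'=\lambda^*+p^2+\tau p$ on $[0,R]$. At any zero of $p$ we have $p'=\lambda^*>0$, so $p>0$ on $(0,R]$ and $\frac{d}{dx}\Phi_{\lambda^*}(p)=1$ there. Thus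
\[
\Phi_\lambda(\beta)\le R=\Phi_{\lambda^*}(\beta),
\]
and $\lambda\ge\lambda^*$ because $\ell\mapsto\Phi_\ell(\beta)$ is strictly decreasing. (For $\tau=0$ the equation $\Phi_{\lambda^*}(\beta)=R$ reads $\sqrt{\lambda^*}\tan(R\sqrt{\lambda^*})=\beta$.)

The mechanism is this: the slope obeys a Riccati inequality, which is an equation in the model case; it must climb from $0$ to $\beta$; and with a smaller eigenvalue it climbs more slowly and runs out of room.

\subsection*{The plan in higher dimension}
We replace the position $x$ by the volume $V$ of a superlevel set $U=\{u>t\}$, and the slope by $X(V)/P^*(V)$, where $X(V)=\int_U(\lambda+F(|\nabla u|))\,dx$ bounds the flux of $-\nabla u$ out of $U$. The coarea formula bounds $X'(V)$ by $\lambda+F(G)$, where $G$ is the mean of $|\nabla u|$ over the level set $\{u=t\}\cap\Omega$. To close the inequality we need $G\le X/P^*$. As long as $\overline U\subset\Omega$ this is the isoperimetric inequality. But $u$ need not be constant on $\partial\Omega$, so $U$ may reach $\partial\Omega$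 early (Figure~\ref{fig:level}), and on that part of $\partial U$ the flux density is $\beta$, not $G$. We shall see that $G\le X/P^*$ survives as long as $X<\beta P^*$. So we run the comparison only up to the first volume at which $X$ reaches $\beta P^*$. Nothing is lost, because on the ball the ratio reaches $\beta$ only at the full volume.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\begin{scope}
\clip (0,0) ellipse (3.3 and 1.3);
\fill[gray!20] (0,0) circle (2);
\draw[dashed,thick] (0,0) circle (2);
\end{scope}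
\draw (0,0) ellipse (3.3 and 1.3);
\begin{scope}
\clip (0,0) circle (2);
\draw[line width=2.2pt] (0,0) ellipse (3.3 and 1.3);
\end{scope}
\node at (0,0) {$U_t=\{u>t\}$};
\node at (2.6,0) {$u<t$};
\node at (-2.6,0) {$u<t$};
\end{tikzpicture}
\caption{Schematic picture of a superlevel set $U_t$ (shaded) of $u=\log\varphi$ that reaches $\partial\Omega$. On the dashed part of $\partial U_t$, inside $\Omega$, the outward flux density of $-\nabla u$ is $|\nabla u|$; on the thick part, on $\partial\Omega$, it equals $\beta$.}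
\label{fig:level}
\end{figure}

\section{The Riccati equation on the ball}\label{sec:ball}

In this section $R>0$ is arbitrary, $N=|B_R|$, and $\varphi^*$ is the principal eigenfunction for $(B_R,\tau e_r)$, with eigenvalue $\lambda^*$. The problem is invariant under orthogonal maps and $\lambda^*$ is simple, so $\varphi^*(x)=f(|x|)$. By Section~\ref{sec:log}, $f>0$ on $[0,R]$. Along a diameter $\varphi^*$ is even and $C^1$, so $f\in C^1([0,R])$ and $f'(0)=0$. The equation $f''+\frac{d-1}rf'-\tau f'=-\lambda^*f$ shows that $f\in C^2((0,R])$ and can be written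
\[
\big(r^{d-1}e^{-\tau r}f'\big)'=-\lambda^*r^{d-1}e^{-\tau r}f<0 ,
\]
so $f'<0$ on $(0,R]$. The slope of $-\log\varphi^*$ is $g=-f'/f$; it satisfies $g(0)=0$, $g>0$ on $(0,R]$ and $g(R)=\beta$. Put $q=\lambda^*+F(g)$. From $g'=-f''/f+g^2$ and the equation for $f$ we get $g'=q-\frac{d-1}rg$, that is $(r^{d-1}g)'=r^{d-1}q$. Hence
\begin{equation}\label{eq:riccati}
g'=q-\frac{d-1}{r}\,g,\qquad r^{d-1}g(r)=\int_0^rs^{d-1}q(s)\,ds\qquad(0<r\le R).
\end{equation}
For $d\ge2$ the term $-\frac{d-1}rg$ works against the growth of $g$, so it has to be proved that $g$ does not reach $\beta$ before $r=R$.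

\begin{lemma}\label{lem:g}
$g'\ge\lambda^*/d$ on $(0,R]$. Consequently
\begin{equation}\label{eq:g}
0\le g<\beta\ \text{ on }[0,R),\qquad \beta-g(r)\ge\frac{\lambda^*}d(R-r)\ \text{ on }[0,R].
\end{equation}
\end{lemma}

\begin{proof}
Since $q$ is continuous with $q(0)=\lambda^*$, \eqref{eq:riccati} gives $g(r)/r\to\lambda^*/d$ and $g'(r)\to\lambda^*-\frac{d-1}d\lambda^*=\lambda^*/d$ as $r\to0$. So $\rho=\sup\{r\in(0,R]:g'>0\text{ on }(0,r)\}$ is positive. On $(0,\rho)$ the function $g$ is increasing and nonnegative, so $q$ is increasing, and \eqref{eq:riccati} gives $r^{d-1}g(r)\le q(r)r^d/d$. Therefore $g'\ge q-\frac{d-1}dq=q/d\ge\lambda^*/d$ on $(0,\rho)$, and at $\rho$ by continuity. If $\rho<R$, then $g'>0$ slightly beyond $\rho$, against the definition of $\rho$. So $\rho=R$, and \eqref{eq:g} follows by integrating from $r$ to $R$.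
\end{proof}

We pass to the volume variable. Let $r(V)=(V/\omega_d)^{1/d}$ be the radius of the ball of volume $V$. Then $P^*(V)=d\,\omega_d\,r(V)^{d-1}=dV/dr$, so
\begin{equation}\label{eq:vol}
\frac{V}{P^*(V)}=\frac{r(V)}d,\qquad \int_0^V\frac{dW}{P^*(W)}=r(V).
\end{equation}
Let $X^*(V)=P^*(V)\,g(r(V))$ be the flux of $-\nabla\log\varphi^*$ out of the centered ball of volume $V$. Multiplying the second identity in \eqref{eq:riccati} by $d\,\omega_d$ gives $X^*(V)=\int_0^Vq(r(W))\,dW$. Hence $X^*\in C^1([0,N])$ and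
\begin{equation}\label{eq:Xstar}
(X^*)'=\lambda^*+F\Big(\frac{X^*}{P^*}\Big)\ \text{ on }(0,N],\qquad X^*(0)=0,\qquad X^*(N)=\beta P^*(N).
\end{equation}

\section{A Riccati inequality on superlevel sets}\label{sec:levels}

On the ball, $X^*(V)$ is both a flux and the integral of $\lambda^*+F(|\nabla\log\varphi^*|)$ over a superlevel set of $\varphi^*$. In $\Omega$ we take the integral as the definition; the description as a flux becomes an inequality.

\subsection*{Standard facts}
\begin{itemize}
\item[(F1)] If $w\in W^{1,1}(\Omega)$ and $c\in\mathbb R$, then $\nabla w=0$ a.e. on $\{w=c\}$.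
\item[(F2)] (Coarea formula.) If $u\in C^1(\Omega)$ and $k\ge0$ is Borel, then
\[
\int_\Omega k\,|\nabla u|\,dx=\int_{\mathbb R}\Big(\int_{\Omega\cap\{u=t\}}k\,d\mathcal H^{d-1}\Big)dt .
\]
\item[(F3)] If $\mu$ is absolutely continuous on an interval and $S$ is a measurable subset, then $|\mu(S)|\le\int_S|\mu'|$. So $\mu$ maps null sets, and also the set $\{\mu'=0\}$, to null sets.
\item[(F4)] The perimeter is $\mathrm{Per}(E)=\sup\{\int_E\operatorname{div}\xi\,dx:\xi\in C^1_c(\mathbb R^d,\mathbb R^d),\ |\xi|\le1\}$. If $0<|E|<\infty$, then $\mathrm{Per}(E)\ge P^*(|E|)$, with equality only if $|E\Delta B|=0$ for a ball $B$ (De Giorgi).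
\item[(F5)] If $\mathcal H^{d-1}(\partial E)<\infty$, then $\mathrm{Per}(E)\le\mathcal H^{d-1}(\partial E)$. Indeed, the measure-theoretic boundary $\partial_*E$ is contained in $\partial E$; by Federer's criterion \cite[\S5.11]{EG} $E$ has finite perimeter, and then $\mathrm{Per}(E)=\mathcal H^{d-1}(\partial_*E)$.
\end{itemize}

\subsection*{Parametrization by volume}
Let $u=\log\varphi$ as in \eqref{eq:log}, $m=\min_{\overline\Omega}u$ and $M=\max_{\overline\Omega}u$. A constant $u$ would give $0=\lambda$ in \eqref{eq:log}, so $m<M$. For $t\in[m,M]$ let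
\[
U_t=\{x\in\Omega:u>t\},\qquad \mu(t)=|U_t|,\qquad Y(t)=\int_{U_t}\big(\lambda+F(|\nabla u|)\big)\,dx,
\]
and, with $\Gamma_t=\Omega\cap\{u=t\}$,
\begin{gather*}
P_{\mathrm{in}}(t)=\mathcal H^{d-1}(\Gamma_t),\qquad P_{\mathrm{bd}}(t)=\mathcal H^{d-1}(\partial\Omega\cap\{u>t\}),\\
h(t)=\int_{\Gamma_t}|\nabla u|\,d\mathcal H^{d-1},\qquad K(t)=\int_{\Gamma_t\cap\{\nabla u\ne0\}}\frac{d\mathcal H^{d-1}}{|\nabla u|}.
\end{gather*}
Thus $h$ is the flux through the inner part of $\partial U_t$, and $K$ will be the rate at which volume is swept. To use volume as a parameter we need $\mu$ to be absolutely continuous. Since $u$ is only in $\mathcal W(\Omega)$, we control the critical set through the equation and not through smoothness.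

\begin{lemma}\label{lem:param}
The sets $\{\nabla u=0\}$ and $\Gamma_t$ (every $t$) are Lebesgue null. For a.e. $t$, $P_{\mathrm{in}}(t)<\infty$ and $\nabla u\ne0$ $\mathcal H^{d-1}$-a.e. on $\Gamma_t$. Moreover
\begin{equation}\label{eq:coarea}
\mu(t)=\int_t^MK\,d\sigma,\qquad Y(t)=\int_t^M(\lambda K+h+\tau P_{\mathrm{in}})\,d\sigma ,
\end{equation}
so $\mu$ and $Y$ are absolutely continuous, and $\mu$ is a strictly decreasing bijection from $[m,M]$ onto $[0,N]$.
\end{lemma}

\begin{proof}
By (F1) applied to each $\partial_iu$, we have $D^2u=0$ a.e. on $\{\nabla u=0\}$. At a.e. point of this set \eqref{eq:log} reads $0=\lambda$; as $\lambda>0$, the set is null. By (F1) applied to $u$, $\Gamma_t\subset\{\nabla u=0\}$ up to a null set. In (F2), the choice $k=1$ gives $P_{\mathrm{in}}\in L^1$, and $k=\mathbf 1_{\{\nabla u=0\}}$ gives the claim on $\Gamma_t$. The choice $k=\mathbf 1_{U_t\cap\{\nabla u\ne0\}}|\nabla u|^{-1}$ gives $|U_t\cap\{\nabla u\neq0\}|=\int_t^MK$, and the left side is $\mu(t)$. The choice $k=\mathbf 1_{U_t}(|\nabla u|+\tau)$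 gives $\int_{U_t}F(|\nabla u|)=\int_t^M(h+\tau P_{\mathrm{in}})$. This proves \eqref{eq:coarea}. We have $\mu(M)=0$, and $\mu(m)=N$ since $|\Gamma_m|=0$. As $\Omega$ is connected, $u(\Omega)$ is an interval with closure $[m,M]$, so for $m\le t<t'\le M$ the open set $\{x\in\Omega:t<u<t'\}$ is nonempty and $\mu(t)>\mu(t')$.
\end{proof}

Let $t(V)$ be the inverse of $\mu$ and
\[
X(V)=Y(t(V)),\qquad V\in[0,N].
\]
With $C=\lambda+F(\max_{\overline\Omega}|\nabla u|)$, the integrand of $Y$ lies between $\lambda$ and $C$, and the sets $U_{t(V)}$ are nested with volume $V$. So $X$ is Lipschitz with constant $C$ and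
\begin{equation}\label{eq:Xbounds}
\lambda V\le X(V)\le CV .
\end{equation}
At full volume, \eqref{eq:total}, (F5) and (F4) give
\begin{equation}\label{eq:full}
X(N)=\beta\mathcal H^{d-1}(\partial\Omega)+\int_\Omega\big(\tau|\nabla u|+v\cdot\nabla u\big)dx\ \ge\ \beta\mathcal H^{d-1}(\partial\Omega)\ \ge\ \beta P^*(N).
\end{equation}

\subsection*{Flux and perimeter}
The sets $U_t$ need not be smooth, so we obtain the flux by testing \eqref{eq:log} with an approximation of $\mathbf 1_{U_t}$.

\begin{lemma}\label{lem:flux}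
For a.e. $t\in(m,M)$,
\begin{align}
h(t)+\beta P_{\mathrm{bd}}(t)&\le Y(t),\label{eq:flux}\\
P^*(\mu(t))\le\mathrm{Per}(U_t)&\le P_{\mathrm{in}}(t)+P_{\mathrm{bd}}(t)<\infty.\label{eq:per}
\end{align}
\end{lemma}

\begin{proof}
Let $T_\varepsilon=\min\{(u-t)^+/\varepsilon,1\}$, a Lipschitz function with $\nabla T_\varepsilon=\varepsilon^{-1}\mathbf 1_{\{t<u<t+\varepsilon\}}\nabla u$ a.e. Multiply \eqref{eq:log} by $T_\varepsilon$ and use Green's formula with $\partial_\nu u=-\beta$:
\[
\frac1\varepsilon\int_{\{t<u<t+\varepsilon\}}|\nabla u|^2dx+\beta\int_{\partial\Omega}T_\varepsilon\,d\mathcal H^{d-1}=\int_\Omega T_\varepsilon\big(\lambda+|\nabla u|^2-v\cdot\nabla u\big)dx\le Y(t),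
\]
where we used $-v\cdot\nabla u\le\tau|\nabla u|$ and $0\le T_\varepsilon\le\mathbf 1_{U_t}$ in $\Omega$. By (F2) the first term equals $\frac1\varepsilon\int_t^{t+\varepsilon}h\,d\sigma$, which tends to $h(t)$ at every Lebesgue point of $h\in L^1$. On $\partial\Omega$, $T_\varepsilon\to\mathbf 1_{\{u>t\}}$ pointwise and boundedly, so the second term tends to $\beta P_{\mathrm{bd}}(t)$. This proves \eqref{eq:flux}.

By continuity of $u$ on $\overline\Omega$, $\partial U_t\subset\Gamma_t\cup(\partial\Omega\cap\{u\ge t\})$. The sets $\partial\Omega\cap\{u=t\}$ are disjoint and $\mathcal H^{d-1}(\partial\Omega)<\infty$, so all but countably many are $\mathcal H^{d-1}$-null. Hence $\mathcal H^{d-1}(\partial U_t)\le P_{\mathrm{in}}(t)+P_{\mathrm{bd}}(t)<\infty$ for a.e. $t$, and \eqref{eq:per} follows from (F5) and (F4).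
\end{proof}

\begin{proposition}\label{prop:key}
For a.e. $V\in(0,N)$, with $U=U_{t(V)}$, we have $P^*(V)\le\mathrm{Per}(U)<\infty$ and there is $G=G(V)\in(0,\infty)$ such that
\begin{equation}\label{eq:key}
X'(V)\le\lambda+F(G),\qquad \min(G,\beta)\,\mathrm{Per}(U)\le X(V).
\end{equation}
In particular, if $X(V)<\beta P^*(V)$, then $G\le X(V)/\mathrm{Per}(U)\le X(V)/P^*(V)$.
\end{proposition}

\begin{proof}
Let $S\subset(m,M)$ be the set of $t$ for which the conclusions of Lemmas~\ref{lem:param} and~\ref{lem:flux} hold, $\mu'(t)=-K(t)$ is finite, and $Y'(t)=-\lambda K-h-\tau P_{\mathrm{in}}$. By \eqref{eq:coarea} its complement is null. By (F3), for a.e. $V$ the level $t=t(V)$ lies in $S$ and $K(t)>0$; moreover the Lipschitz function $X$ is differentiable at a.e. $V$. Fix such a $V$. The chain rule for $Y=X\circ\mu$ gives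
\[
X'(V)=\frac{Y'(t)}{\mu'(t)}=\lambda+\frac{h+\tau P_{\mathrm{in}}}{K}.
\]
Since $K>0$ we have $P_{\mathrm{in}}>0$, and then $0<h<\infty$ because $\nabla u$ is bounded and nonzero $\mathcal H^{d-1}$-a.e. on $\Gamma_t$. Writing $1=|\nabla u|^{1/2}|\nabla u|^{-1/2}$ on $\Gamma_t$, the Cauchy--Schwarz inequality gives $P_{\mathrm{in}}^2\le hK$. Let $G=h/P_{\mathrm{in}}$ be the mean of $|\nabla u|$ over $\Gamma_t$. Then
\[
X'(V)\le\lambda+\frac{(h+\tau P_{\mathrm{in}})\,h}{P_{\mathrm{in}}^2}=\lambda+G^2+\tau G .
\]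
By \eqref{eq:per} and \eqref{eq:flux},
\[
\min(G,\beta)\,\mathrm{Per}(U)\le\min(G,\beta)(P_{\mathrm{in}}+P_{\mathrm{bd}})\le GP_{\mathrm{in}}+\beta P_{\mathrm{bd}}=h+\beta P_{\mathrm{bd}}\le X(V).
\]
If $X(V)<\beta P^*(V)\le\beta\,\mathrm{Per}(U)$, this forces $\min(G,\beta)<\beta$, so $\min(G,\beta)=G$.
\end{proof}

The threshold comes from the inequality $GP_{\mathrm{in}}+\beta P_{\mathrm{bd}}\le X$. It says $G\le(X-\beta P_{\mathrm{bd}})/P_{\mathrm{in}}$, and when $X$ exceeds $\beta P_{\mathrm{bd}}$ by a fixed amount while $P_{\mathrm{in}}$ is small, this does not bound $G$ in terms of $X/P^*$.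

\section{Comparison up to the stopping volume}\label{sec:compare}

Let $X^*$ and $g$ belong to $\Omega^*=B_R$, and let
\[
V_1=\min\{V\in(0,N]:X(V)\ge\beta P^*(V)\},\qquad r_1=r(V_1).
\]
The set is nonempty by \eqref{eq:full} and closed in $(0,N]$. By \eqref{eq:Xbounds} and \eqref{eq:vol}, $X(V)\le CV=CP^*(V)r(V)/d<\beta P^*(V)$ for small $V$, so the set stays away from $0$. Hence $V_1\in(0,N]$ is well defined, and
\begin{equation}\label{eq:stop}
X<\beta P^*\ \text{ on }(0,V_1),\qquad X(V_1)\ge\beta P^*(V_1).
\end{equation}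
Put $\delta=\lambda-\lambda^*$ and $D=X-X^*$, a Lipschitz function with $D(0)=0$. We bound $D$ from above by integrating from $0$, and from below at $V_1$.

\begin{lemma}\label{lem:D}
With $D^+=\max(D,0)$ and $\delta^+=\max(\delta,0)$,
\begin{align}
D'&\le\delta+\frac{L}{P^*}D^+\quad\text{a.e. on }(0,V_1),\label{eq:Dineq}\\
D^+(V)&\le\delta^+\,V\,e^{LR}\quad\text{for }V\in[0,V_1],\label{eq:Dup}\\
D(V_1)&\ge\frac{\lambda^*}d\,P^*(V_1)\,(R-r_1)\ge0.\label{eq:Dlow}
\end{align}
\end{lemma}

\begin{proof}
For $a,b\in[0,\beta]$,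
\begin{equation}\label{eq:Flip}
F(a)-F(b)=(a-b)(a+b+\tau)\le L\,(a-b)^+ .
\end{equation}
On $(0,V_1)$ both $X/P^*$ and $X^*/P^*=g$ lie in $[0,\beta]$, by \eqref{eq:stop} and \eqref{eq:g}. By Proposition~\ref{prop:key} and the monotonicity of $F$ on $[0,\infty)$, $X'\le\lambda+F(X/P^*)$ a.e. there. Subtracting \eqref{eq:Xstar} and using \eqref{eq:Flip} gives \eqref{eq:Dineq}.

The function $D^+$ is Lipschitz with $(D^+)'=\mathbf 1_{\{D>0\}}D'\le\delta^++\frac L{P^*}D^+$ a.e. The coefficient $L/P^*$ is singular at $V=0$ if $d\ge2$, but by \eqref{eq:vol} it is integrable, with primitive $Lr(V)$. So $e^{-Lr(V)}D^+(V)$ is absolutely continuous, vanishes at $0$, and has derivative at most $\delta^+e^{-Lr(V)}\le\delta^+$. Hence $D^+(V)\le\delta^+Ve^{Lr(V)}$, which gives \eqref{eq:Dup}; this is Gronwall's inequality.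

Finally $D(V_1)\ge\beta P^*(V_1)-P^*(V_1)g(r_1)$ by \eqref{eq:stop}, and \eqref{eq:g} gives \eqref{eq:Dlow}.
\end{proof}

\begin{proof}[Proof of the inequality in Theorem~\ref{thm:main}]
Suppose $\delta<0$. Then $D^+\equiv0$ on $[0,V_1]$ by \eqref{eq:Dup}, so $D'\le\delta$ a.e. by \eqref{eq:Dineq}, and $D(V_1)\le\delta V_1<0$. This contradicts \eqref{eq:Dlow}.
\end{proof}

\begin{remark}
The bound $|v|\le\tau$ enters the comparison only in \eqref{eq:full} and \eqref{eq:flux}. The sign $\beta>0$ enters through $\lambda,\lambda^*>0$ (Lemmas~\ref{lem:g} and~\ref{lem:param}), through $V_1>0$, and in the last display of the proof of Proposition~\ref{prop:key}, where an upper bound for the perimeter is multiplied by $\min(G,\beta)>0$. Connectedness is used in Lemma~\ref{lem:hopf} and for the strict monotonicity of $\mu$. The $C^2$ regularity is used for the interior sphere condition, for $\mathcal W(\Omega)\subset C^1(\overline\Omega)$ and for Green's formula.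
\end{remark}

From now on $\delta\ge0$. The comparison sees only volumes below $V_1$, so to learn about the shape of $\Omega$ we must know that $V_1$ is close to $N$ when $\delta$ is small. Here the linear bound in \eqref{eq:g} is used. By \eqref{eq:Dlow}, \eqref{eq:Dup} and \eqref{eq:vol},
\[
\frac{\lambda^*}d(R-r_1)\le\delta e^{LR}\frac{V_1}{P^*(V_1)}=\delta e^{LR}\frac{r_1}d\le\delta e^{LR}\frac Rd .
\]
Since $dV/dr=P^*$ is nondecreasing, $N-V_1\le P^*(N)(R-r_1)=\frac{dN}R(R-r_1)$. Therefore
\begin{equation}\label{eq:V1}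
N-V_1\le\frac{d\,e^{LR}}{\lambda^*}\,N\,\delta .
\end{equation}

For the equality case we need one more consequence of Lemma~\ref{lem:hopf}: a positive subsolution and a positive supersolution for the same eigenvalue parameter are proportional.

\begin{lemma}\label{lem:touch}
Let $\ell\ge0$ and $\psi,\chi\in\mathcal W(\Omega)$ with $\psi>0$ on $\overline\Omega$, $\chi>0$ in $\Omega$, and
\begin{gather*}
-\Delta\psi+v\cdot\nabla\psi\ge\ell\psi,\qquad-\Delta\chi+v\cdot\nabla\chi\le\ell\chi\quad\text{a.e. in }\Omega,\\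
\partial_\nu\psi+\beta\psi\ge0,\qquad\partial_\nu\chi+\beta\chi\le0\quad\text{on }\partial\Omega .
\end{gather*}
Then $\chi=k\psi$ for some $k>0$, and all four inequalities are equalities.
\end{lemma}

\begin{proof}
Let $k=\max_{\overline\Omega}\chi/\psi>0$ and $w=k\psi-\chi\ge0$, which vanishes at some $x_0\in\overline\Omega$. Then $-\Delta w+v\cdot\nabla w\ge\ell w\ge0$ and $\partial_\nu w\ge-\beta w$. If $w\not\equiv0$, Lemma~\ref{lem:hopf} gives $x_0\in\partial\Omega$ and $\partial_\nu w(x_0)<0$, whereas $\partial_\nu w(x_0)\ge-\beta w(x_0)=0$. So $\chi=k\psi$, and $\chi$ satisfies both inequalities of each pair.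
\end{proof}

\begin{proof}[Proof of the equality case in Theorem~\ref{thm:main}]
The principal eigenvalue is unchanged when $\Omega$ and $v$ are translated together, which gives the ``if'' part. Let $\delta=0$.

\emph{The domain.} By \eqref{eq:V1}, $V_1=N$, and by \eqref{eq:Dup}, $D(N)\le0$. With \eqref{eq:Xstar} and \eqref{eq:full},
\[
0\ge D(N)=X(N)-\beta P^*(N)\ge\beta\big(\mathcal H^{d-1}(\partial\Omega)-P^*(N)\big)\ge\beta\big(\mathrm{Per}(\Omega)-P^*(N)\big)\ge0 .
\]
By (F4), $|\Omega\Delta B|=0$ for an open ball $B$ (for $d=1$, $\Omega$ is an interval anyway). The open set $\Omega\setminus\overline B$ is null, hence empty, so $\Omega\subset\operatorname{int}\overline B=B$. The open set $B\setminus\overline\Omega$ is also null, hence empty, so $B\subset\operatorname{int}\overline\Omega$. A $C^2$ domain lies locally on one side of its boundary, so $\operatorname{int}\overline\Omega=\Omega$. Thus $\Omega=B$, and after a translation $\Omega=\Omega^*$.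

\emph{The drift.} That $v=\tau e_r$ follows from fact (d); here is a direct proof. Since $\nabla\varphi^*=f'e_r$ with $f'<0$,
\[
-\Delta\varphi^*+v\cdot\nabla\varphi^*=\lambda^*\varphi^*+(\tau-v\cdot e_r)\,|f'|\ge\lambda^*\varphi^* .
\]
Lemma~\ref{lem:touch} with $\psi=\varphi^*$, $\chi=\varphi$ and $\ell=\lambda=\lambda^*$ shows that equality holds, so $v\cdot e_r=\tau$ a.e. Then $|v-\tau e_r|^2=|v|^2-\tau^2\le0$ a.e.
\end{proof}

\section{The gap and the asymmetry}\label{sec:stab}

\begin{proof}[Proof of Theorem~\ref{thm:stab}]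
Let $d\ge2$ and $A=A(\Omega)\in[0,2]$. If $A=0$ the claim is $\delta\ge0$, so assume $A>0$. In Proposition~\ref{prop:key} we discarded the difference between $\mathrm{Per}(U)$ and $P^*(V)$. Superlevel sets that nearly fill $\Omega$ inherit its asymmetry, so \eqref{eq:FMP} improves \eqref{eq:Dineq} for them, provided that their volume is below $V_1$. By \eqref{eq:V1}, either this is so or $\delta$ is already large.

\emph{Case 1: $\frac{d\,e^{LR}}{\lambda^*}\delta\ge A/8$.} Since $A^2\le4$,
\[
\delta\ge\frac{\lambda^*e^{-LR}}{8d}A\ge\frac{\lambda^*e^{-LR}}{32d}A^3 .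
\]

\emph{Case 2: $\frac{d\,e^{LR}}{\lambda^*}\delta<A/8$.} By \eqref{eq:V1}, $V_1>N(1-A/8)$, so
\[
J=[N(1-A/4),\,N(1-A/8)]\subset[N/2,V_1),\qquad |J|=NA/8 .
\]
Let $V\in J$ and $U=U_{t(V)}$. If $B$ is a ball of volume $V$ and $B'\supset B$ is the concentric ball of volume $N$, then
\[
AN\le|\Omega\Delta B'|\le|\Omega\setminus U|+|U\Delta B|+|B'\setminus B|=2(N-V)+|U\Delta B| .
\]
Taking the infimum over $B$ and using $N-V\le NA/4$, we get $VA(U)\ge AN/2$, so $A(U)\ge A/2$. With $\eta=c_dA^2/4$, \eqref{eq:FMP} gives $\mathrm{Per}(U)\ge(1+\eta)P^*(V)$. Let $z=X(V)/P^*(V)\in[0,\beta)$. By Proposition~\ref{prop:key}, $G\le z/(1+\eta)$ for a.e. $V\in J$, so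
\[
F(G)\le\frac{z^2}{(1+\eta)^2}+\frac{\tau z}{1+\eta}\le\frac{F(z)}{1+\eta}=F(z)-\frac\eta{1+\eta}F(z).
\]
We bound the gain from below. As $A^2/4\le1$, we have $\frac\eta{1+\eta}\ge\frac{c_dA^2}{4(1+c_d)}$. As $V\ge N/2$, we have $r(V)\ge2^{-1/d}R\ge R/2$, so \eqref{eq:Xbounds}, \eqref{eq:vol} and $\lambda\ge\lambda^*$ give $z\ge\lambda r(V)/d\ge\lambda^*R/(2d)$; and $F(z)\ge z^2$. Hence $X'\le\lambda+F(z)-\kappa$ a.e. on $J$, where
\[
\kappa=\frac{c_dA^2}{4(1+c_d)}\cdot\frac{(\lambda^*)^2R^2}{4d^2}.
\]
Subtracting \eqref{eq:Xstar} and using \eqref{eq:Flip}, we get $D'\le\delta+\frac L{P^*}D^+-\kappa$ a.e. on $J$. On $(0,V_1)\setminus J$ we keep \eqref{eq:Dineq}. Integrate over $(0,V_1)$. By \eqref{eq:Dup} and \eqref{eq:vol}, $\int_0^{V_1}\frac L{P^*}D^+\,dV\le\delta Ne^{LR}\,LR$, so \eqref{eq:Dlow} gives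
\[
0\le D(V_1)\le\delta N\big(1+LRe^{LR}\big)-\kappa\,\frac{NA}8 ,
\]
that is,
\[
\delta\ge\frac{c_d(\lambda^*)^2R^2}{128\,d^2(1+c_d)(1+LRe^{LR})}\,A^3 .\qedhere
\]
\end{proof}

Of the three powers of $A$, two come from \eqref{eq:FMP} and one from the length of $J$.

\section{Variable coefficients and smaller volume}\label{sec:coef}

Theorem~\ref{thm:coef} reduces to Theorem~\ref{thm:main} by two monotonicity properties. The one in the radius again follows from the fact that the slope on a ball reaches $\beta$ only at the boundary.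

\begin{lemma}\label{lem:radius}
If $0<\rho<R$, then $\lambda_1^\beta(B_\rho,\tau e_r)>\lambda_1^\beta(B_R,\tau e_r)$.
\end{lemma}

\begin{proof}
Let $\lambda^*,g,X^*$ be the objects of Section~\ref{sec:ball} for $B_R$, and $\tilde\lambda,\tilde g,\tilde X$ those for $B_\rho$. Suppose $\tilde\lambda\le\lambda^*$ and let $\tilde D=\tilde X-X^*$ on $[0,|B_\rho|]$. Both $g$ and $\tilde g$ take values in $[0,\beta]$, so \eqref{eq:Xstar} and \eqref{eq:Flip} give $\tilde D'\le\frac L{P^*}\tilde D^+$. The Gronwall argument of Lemma~\ref{lem:D}, with $\delta^+$ replaced by $0$, gives $\tilde D^+\equiv0$. At $V=|B_\rho|$ this reads $\beta=\tilde g(\rho)\le g(\rho)$, while $g(\rho)<\beta$ by \eqref{eq:g}.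
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:coef}]
Let $\psi$ be the principal eigenfunction for $\lambda=\lambda_1^\beta(\Omega,v)>0$; it is positive on $\overline\Omega$. Suppose $\Lambda\le\lambda$. Then
\[
-\Delta\varphi+v\cdot\nabla\varphi=(\Lambda-c)\varphi\le\lambda\varphi,\qquad\partial_\nu\varphi+\beta\varphi=(\beta-b)\varphi\le0 ,
\]
and Lemma~\ref{lem:touch} with $\chi=\varphi$ and $\ell=\lambda$ shows that $\varphi=k\psi>0$ on $\overline\Omega$ and that both inequalities are equalities. So $(\lambda-\Lambda)+c=0$ a.e. with both terms nonnegative, which gives $\Lambda=\lambda$ and $c=0$ a.e., and $b\equiv\beta$. Conversely, if $c=0$ a.e. and $b\equiv\beta$, then $\Lambda=\lambda$ by uniqueness of the principal eigenvalue. Thus $\Lambda\ge\lambda$, with equality if and only if $c=0$ a.e. and $b\equiv\beta$.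

Let $\rho\le R$ with $|B_\rho|=|\Omega|$. By Theorem~\ref{thm:main} and Lemma~\ref{lem:radius},
\[
\Lambda\ \ge\ \lambda_1^\beta(\Omega,v)\ \ge\ \lambda_1^\beta(B_\rho,\tau e_r)\ \ge\ \lambda_1^\beta(B_R,\tau e_r).
\]
Equality holds in the first inequality exactly when $c=0$ a.e. and $b\equiv\beta$; in the second exactly when, up to a translation, $\Omega=B_\rho$ and $v=\tau e_r$ a.e.; in the third exactly when $\rho=R$.
\end{proof}

\section{Negative Robin parameter}\label{sec:neg}

For $\beta<0$ a large boundary lowers the eigenvalue, and for $d\ge2$ the boundary area is unbounded at fixed volume. The two drifts in Proposition~\ref{prop:neg} are gradients, $v=\nabla a$ with $a=0$ on $\Omega$ and $a=\tau|x|$ on $\Omega^*$. Since $-\Delta\varphi+\nabla a\cdot\nabla\varphi=-e^a\operatorname{div}(e^{-a}\nabla\varphi)$, the problem on the domain $\omega\in\{\Omega,\Omega^*\}$ is self-adjoint in $L^2(\omega,e^{-a}dx)$, and the principal eigenvalue has the variational characterization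
\[
\lambda_1^\beta(\omega,\nabla a)=\min_{w\in W^{1,2}(\omega)\setminus\{0\}}\frac{\int_\omega|\nabla w|^2e^{-a}dx+\beta\int_{\partial\omega}w^2e^{-a}d\mathcal H^{d-1}}{\int_\omega w^2e^{-a}dx}.
\]
It is a finite number also for $\beta<0$, by the trace inequality $\int_{\partial\omega}w^2\le\varepsilon\int_\omega|\nabla w|^2+C_\varepsilon\int_\omega w^2$.

\begin{proof}[Proof of Proposition~\ref{prop:neg}]
Let $N=\omega_dR^d$. The test function $w=1$ gives $\lambda_1^\beta(\Omega,0)\le\beta\,\mathcal H^{d-1}(\partial\Omega)/N$ for every bounded $C^2$ domain $\Omega$ of volume $N$. For $s\ge1$ let $\Omega_s$ be the ellipsoid with semi-axis $s^{-(d-1)}R$ in the direction $x_1$ and semi-axes $sR$ in the other $d-1$ directions. It has volume $N$. The orthogonal projection onto $\{x_1=0\}$ is $1$-Lipschitz and maps $\partial\Omega_s$ onto a $(d-1)$-dimensional ball of radius $sR$, so $\mathcal H^{d-1}(\partial\Omega_s)\ge\omega_{d-1}(sR)^{d-1}$. As $\beta<0$ and $d\ge2$, $\lambda_1^\beta(\Omega_s,0)\to-\infty$ as $s\to\infty$,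 while $\lambda_1^\beta(\Omega^*,\tau e_r)$ does not depend on $s$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EG} Evans and Gariepy, \S5.11.

\bibitem{FMP} Fusco, Maggi and Pratelli, Ann. of Math. 168 (2008).

\bibitem{GT} Gilbarg and Trudinger, Lemma 3.4, Theorem 9.1 and Theorem 9.6.

\bibitem{HR} Fran\c{c}ois Hamel and Emmanuel Russ, \emph{A Faber-Krahn inequality for the Laplacian with drift under Robin boundary condition}, arXiv:2405.12148 (2024).

\end{thebibliography}
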